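\title{$d$-maximal $2$-groups of unbounded derived length}

\begin{abstract}
A finite $p$-group is $d$-maximal if every proper subgroup needs fewer generators than the group itself. For odd $p$ such groups have nilpotency class at most $2$. We show that for $p=2$ the derived length is unbounded: for every $m\ge 1$ there is a $d$-maximal $2$-group of derived length $m$ and class $2^m-1$, and every nilpotency class occurs. The construction rests on a structure theorem. A $2$-group $G\neq1$ with Frattini subgroup $F$ is $d$-maximal if and only if $F$ is powerful, $[F,G]\le F^2$, and the squaring map $G/F\to F/F^2$ satisfies an explicit condition in linear algebra over $\mathbb F_2$; the lower central series of $G$ is then the series of power subgroups of $F$. The examples are built from congruence subgroups in quotients of twisted group rings of elementary abelian $2$-groups.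
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. Let $p$ be a prime and $G$ a $p$-group. We write $d(G)$ for the minimal number of generators of $G$; equivalently $d(G)=\dim_{\mathbb F_p}G/\Phi(G)$, where $\Phi(G)=G^p\gamma_2(G)$ is the Frattini subgroup. A subgroup may need more generators than the whole group: the wreath product $C_2\wr C_4$ has two generators and contains $C_2^4$. The group $G$ is called \emph{$d$-maximal} if
\[
d(H)<d(G)\qquad\text{for every proper subgroup } H<G .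
\]
These are the groups at which the number of generators peaks. Indeed, let $G$ be any $p$-group and let $r$ be the largest value of $d(H)$ for $H\le G$. A subgroup $H$ that is minimal subject to $d(H)=r$ is $d$-maximal.

An abelian $p$-group $B$ is $d$-maximal if and only if it is elementary abelian: the subgroup $\{x\in B: x^p=1\}$ is elementary abelian of order $|B:B^p|=p^{d(B)}$, so it needs $d(B)$ generators and must equal $B$. Among the nonabelian groups of order $8$, the quaternion group $Q_8$ is $d$-maximal, since its proper subgroups are cyclic, and the dihedral group $D_8$ is not, since it contains $C_2^2$. For odd $p$, every $d$-maximal $p$-group has nilpotency class at most $2$, a result of Kahn. For $p=2$ there are $d$-maximal groups of class $3$, for example two groups of order $2^8$. Aiech, Zekraoui and Guerboussa \cite{AZG} pose the following problem.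

\medskip
\noindent\textbf{Problem.} \emph{What is the structure of $d$-maximal $2$-groups? Is there an absolute constant $c$ such that every $d$-maximal $2$-group has derived length at most $c$?}
\medskip

A group of class at most $3$ is metabelian, so all the groups mentioned so far have derived length at most $2$, and one would guess that a bound exists. It does not.

\begin{theorem}\label{thm:A}
For every $m\ge1$ there is a $d$-maximal $2$-group of derived length exactly $m$ and nilpotency class $2^m-1$. In particular there is no absolute bound on the derived length of $d$-maximal $2$-groups. Every nilpotency class $c\ge1$ also occurs.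
\end{theorem}

Since $G^{(m)}\le\gamma_{2^m}(G)$, a nilpotent group of class $2^m-1$ has derived length at most $m$. So the groups in Theorem~\ref{thm:A} have the largest derived length that their class allows.

The examples come from an answer to the structure question. For a $2$-group $P$ let $P^{2^i}$ be the subgroup generated by all $2^i$-th powers; $P$ is \emph{powerful} if $P'\le P^4$. Let $V$ and $L$ be finite-dimensional vector spaces over $\mathbb F_2$, and let $L^*$ be the dual of $L$. We consider the following condition on a map $q\colon V\to L$.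
\begin{itemize}
\item[(Q)] For every nonzero subspace $A\le L^*$, every subspace $Y\le V$ with $\alpha(q(Y))=0$ for all $\alpha\in A$ satisfies $\operatorname{codim}_VY>\dim A$.
\end{itemize}
In words: $k\ge1$ independent equations $\alpha(q(v))=0$ cannot all be enforced by $k$ linear equations on $v$.

\begin{theorem}\label{thm:B}
Let $G\ne1$ be a $2$-group and $F=\Phi(G)$. The following are equivalent.
\begin{itemize}
\item[(a)] $G$ is $d$-maximal.
\item[(b)] $F$ is powerful, $[F,G]\le F^2$, and $G/F^2$ is $d$-maximal.
\item[(c)] $F$ is powerful, $[F,G]\le F^2$, and the map $q\colon G/F\to F/F^2$, $q(xF)=x^2F^2$, satisfies \textup{(Q)}.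
\end{itemize}
If they hold, then $F=G'$, $\gamma_{i+2}(G)=F^{2^i}$ for all $i\ge0$, and $\mathrm{cl}(G)=1+\log_2\exp(F)$.
\end{theorem}

Thus $d$-maximality is decided in the quotient $G/F^2$, which has class at most $2$, while the class and the derived length of $G$ are decided in the powerful group $F=G'$. The question on the derived length becomes: can a map $q$ with property (Q) sit on top of a powerful group of large derived length? Section~\ref{sec:small} shows, on groups of order $2^4$ and $2^{10}$, what limits the depth of $F$ and how to push the limit down. Sections~\ref{sec:suff} and~\ref{sec:nec} prove Theorem~\ref{thm:B}, and Section~\ref{sec:constr} proves Theorem~\ref{thm:A}.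

\section{Two small examples}\label{sec:small}

Let $\langle x\rangle\times\langle y\rangle=C_4\times C_4$, and let an involution $t$ fix $x$ and invert $y$. The semidirect product is $C_4\times D_8$, with $d=3$. It is not $d$-maximal, because the factor $C_4$ can be shrunk: $\langle x^2,y,t\rangle=C_2\times D_8$ also needs three generators. We tie the two cyclic factors together by imposing $x^2y^2=1$. The quotient $G$ has order $16$, $\Phi(G)=\langle x^2\rangle$ has order $2$, and $d(G)=3$. A proper subgroup with three generators would be elementary abelian of order $8$; being maximal, it would contain $\Phi(G)$ and map onto a plane of $G/\Phi(G)=\mathbb F_2^3$ on which squaring vanishes. Since $x$ is central, $(y^jt)^2=1$ and $y^2=x^2$, we have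
\[
(x^iy^jt^k)^2=(x^2)^{\,q(i,j,k)},\qquad q(i,j,k)=i+j(1+k)\in\mathbb F_2 .
\]
The zeros of $q$ are $(0,0,0)$, $(0,0,1)$, $(0,1,1)$, $(1,1,0)$. A plane has four points, and these four do not form one, because $(0,0,1)+(0,1,1)=(0,1,0)$ is missing. So $G$ is $d$-maximal.

To raise the class we want the same top quotient over a Frattini subgroup of larger exponent. Replace $C_4\times C_4$ by $\mathbb Z e_0\oplus\mathbb Ze_1$, with $t$ fixing $e_0$ and negating $e_1$, and impose the relation $2e_0+2e_1=0$. Applying $t$ gives $2e_0-2e_1=0$, and adding and subtracting gives $4e_0=4e_1=0$. The relation that makes the group $d$-maximal collapses it back to order $16$.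

The collapse is slower when more cyclic factors share one relation. Let $W=\langle s,t\rangle=C_2^2$ act on $\mathbb Z^4$ with basis $e_{00},e_{01},e_{10},e_{11}$, where $s$ multiplies $e_{ij}$ by $(-1)^i$ and $t$ multiplies it by $(-1)^j$. The $W$-orbit of $(1,1,1,1)$ consists of the rows of
\[
T=\begin{pmatrix}1&1&1&1\\1&-1&1&-1\\1&1&-1&-1\\1&-1&-1&1\end{pmatrix}.
\]
Let $\Lambda$ be the lattice spanned by the rows and $M=\mathbb Z^4/2\Lambda$. From $T^{\mathsf T}T=4I$ we get $|\mathbb Z^4:\Lambda|=|\det T|=16$ and $4\mathbb Z^4\subseteq\Lambda$, so $8M=0$. But $4e_{00}\ne0$ in $M$: the coordinate sums of the generators of $2\Lambda$ are $8,0,0,0$, and that of $4e_{00}$ is $4$. Consider $G=M\rtimes W$, of order $4\cdot16\cdot16=2^{10}$. Here $W$ acts trivially on $M/2M$, so $F=\Phi(G)=2M$, which is abelian of exponent $4$, and $[F,G]\le4M=F^2$. We have $G/F=W\oplus\mathbb F_2^4$ and $F/F^2=\mathbb F_2^4/\langle(1,1,1,1)\rangle$. For $m\in M$ and $\ell\in W$ the square of $m\ell$ is $m+\ell(m)$, which doubles the coordinates where $\ell$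 acts as $+1$ and deletes the others. Lemma~\ref{lem:q} shows that this map satisfies (Q). By Theorem~\ref{thm:B}, $G$ is $d$-maximal of class $1+\log_24=3$.

With $C_2^w$ acting on $\mathbb Z^{2^w}$ the exponent of $F$ becomes $2^w$ (Lemma~\ref{lem:Lambda}), but the groups remain metabelian. In Section~\ref{sec:constr} we put a noncommutative ring structure on $\mathbb Z^{2^w}$ for which $\Lambda$ is an ideal, and replace the additive group $M$ by a group of units.

\section{Conventions and powerful $2$-groups}\label{sec:prelim}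

We write $x^y=y^{-1}xy$, $[x,y]=x^{-1}y^{-1}xy$, so that $x^y=x[x,y]$, and $[x,y,z]=[[x,y],z]$. From $[xy,z]=[x,z]^y[y,z]$ and $[x,yz]=[x,z][x,y]^z$ we obtain, with $c=[x,y]$,
\begin{equation}\label{eq:sq}
[x^2,y]=c^xc=c^2[c,x]^c,\qquad [x,y^2]=c\,c^y=c^2[c,y].
\end{equation}
In a nilpotent group $G$, a normal subgroup $M\neq1$ satisfies $[M,G]<M$.

Let $P$ be a $2$-group. Since $[x,y]=x^{-2}(xy^{-1})^2y^2$, we have $\Phi(P)=P^2$. Hence $\Phi(H)\le\Phi(P)$ for $H\le P$, and $\Phi(P/N)=\Phi(P)N/N$ for $N\trianglelefteq P$. The Frattini subgroup is the intersection of the maximal subgroups, so $K<P$ implies $K\Phi(P)<P$. For an arbitrary $2$-group we use only the inclusion $P^4\le(P^2)^2$.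

A normal subgroup $N$ of $P$ is \emph{powerfully embedded} in $P$ if $[N,P]\le N^4$; thus $P$ is powerful if and only if it is powerfully embedded in itself. We use two standard facts \cite{LM}, \cite[Ch.~2]{DDMS}.
\begin{itemize}
\item[(P1)] If $N$ is powerfully embedded in $P$, then so is $N^2$.
\item[(P2)] If $P$ is powerful, then each $P^{2^i}$ is powerful and $(P^{2^i})^{2^j}=P^{2^{i+j}}$.
\end{itemize}

\begin{lemma}\label{lem:quot}
If $G$ is a $d$-maximal $2$-group, $N\trianglelefteq G$ and $N\le\Phi(G)$, then $G/N$ is $d$-maximal.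
\end{lemma}

\begin{proof}
For $N\le K<G$ we have $d(K/N)\le d(K)<d(G)=d(G/N)$.
\end{proof}

\section{Reduction to a quadratic map}\label{sec:suff}

We prove that (b) implies (a) and that (b) and (c) are equivalent. For the first implication we must bound $d(K)$ for a subgroup $K$ that may lie deep inside $F$, knowing only what happens modulo $F^2$. The part of $K/\Phi(K)$ that is not seen in $G/F$ is the elementary abelian section $(K\cap F)/\Phi(K)$ of $F$. In a powerful group such sections are bounded by data in the Frattini quotient.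

\begin{lemma}\label{lem:rank}
Let $P$ be a powerful $2$-group and $N\trianglelefteq E\le P$ with $E/N$ elementary abelian. Then $|E:N|\le|P:NP^2|$.
\end{lemma}

For $N=\Phi(E)$ this gives $d(E)\le d(P)$, which fails for the non-powerful group $C_2\wr C_4$. The gain over $d(E)\le d(P)$ is the factor $N$ on the right, and it is also what makes the induction work.

\begin{proof}
We use induction on $|P|$; the case $P=1$ is trivial. Let $Q=P^2<P$. By (P2), $Q$ is powerful and $Q^2=P^4$. The group $P/P^4$ is abelian, so squaring is an endomorphism of it, with image $Q/Q^2$ and with $Q/Q^2$ in its kernel. It induces a surjective homomorphism $\pi\colon P/Q\to Q/Q^2$, and $|\ker\pi|=|P:Q|/|Q:Q^2|$.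

We split $E/N$ into a part inside $Q$ and a part visible in $P/Q$. Let $K=E\cap Q$ and $N_0=N\cap Q$. Then $N_0\trianglelefteq K$, and $K/N_0\cong NK/N$ is elementary abelian, so by induction $|K:N_0|\le|Q:N_0Q^2|$. For $x\in E$ we have $x^2\in N\cap Q=N_0$. Hence $N_0Q^2/Q^2$ contains $\pi(EQ/Q)$, a group of order at least $|EQ:Q|/|\ker\pi|=|Q:Q^2|/|P:EQ|$. Therefore
\[
|NK:N|=|K:N_0|\le|Q:N_0Q^2|\le|P:EQ| .
\]
By Dedekind's modular law $E\cap NQ=N(E\cap Q)=NK$, so $|E:NK|=|EQ:NQ|$. Multiplying, $|E:N|\le|EQ:NQ|\,|P:EQ|=|P:NQ|$.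
\end{proof}

Now let $G$ be a $2$-group with $F=\Phi(G)$ and $[F,G]\le F^2$. Put
\[
\bar G=G/F^2,\qquad V=G/F,\qquad L=F/F^2=\Phi(\bar G).
\]
Then $L$ is central in $\bar G$ and elementary abelian, so $(xz)^2=x^2$ for $x\in\bar G$ and $z\in L$. Two consequences follow. First, $q\colon V\to L$, $xF\mapsto x^2F^2$, is well defined, and $q(V)$ spans $L$. It is a quadratic map: $\bar G$ has class at most $2$, so the commutator induces a bilinear map $V\times V\to L$, and $(xy)^2=x^2y^2[y,x]$ reads $q(v+v')=q(v)+q(v')+[v,v']$. Second,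
\begin{equation}\label{eq:PhiML}
\Phi(ML)=\Phi(M)\qquad\text{for every } M\le\bar G .
\end{equation}

\begin{proposition}\label{prop:ba}
If $F$ is powerful, $[F,G]\le F^2$ and $G/F^2$ is $d$-maximal, then $G$ is $d$-maximal.
\end{proposition}

\begin{proof}
Let $K<G$, and put $E=K\cap F\ge\Phi(K)$. The group $E/\Phi(K)$ is elementary abelian, so Lemma~\ref{lem:rank} for the powerful group $F$ gives
\[
2^{d(K)}=|K:E|\,|E:\Phi(K)|\le|KF:F|\,|F:\Phi(K)F^2|=|KF:\Phi(K)F^2| .
\]
By \eqref{eq:PhiML} with $M=KF^2/F^2$ we have $\Phi(KF/F^2)=\Phi(K)F^2/F^2$, so the right side is $2^{d(KF/F^2)}$. Since $KF<G$, we conclude that $d(K)\le d(KF/F^2)<d(G/F^2)=d(G)$.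
\end{proof}

\begin{proposition}\label{prop:bc}
Assume $[F,G]\le F^2$. Then $G/F^2$ is $d$-maximal if and only if $q$ satisfies \textup{(Q)}.
\end{proposition}

\begin{proof}
For $M<\bar G$ the subgroup $ML$ is proper, and $d(M)\le d(ML)$ by \eqref{eq:PhiML}. So it suffices to test the proper subgroups $M\ge L$. They correspond to the proper subspaces $Y=M/L$ of $V$, and $\Phi(M)=\langle q(Y)\rangle$, the span of $q(Y)$. Thus $d(M)=\dim Y+\dim L/\langle q(Y)\rangle$, while $d(\bar G)=\dim V$. Hence $\bar G$ is $d$-maximal if and only if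
\begin{equation}\label{eq:codim}
\operatorname{codim}_VY>\dim L/\langle q(Y)\rangle\qquad\text{for all } Y<V .
\end{equation}
Suppose (Q) holds and $Y<V$. Let $A\le L^*$ be the annihilator of $\langle q(Y)\rangle$, so that $\dim A=\dim L/\langle q(Y)\rangle$. If $A=0$, then \eqref{eq:codim} says $\operatorname{codim}_VY>0$, which is true; if $A\neq0$, it is the conclusion of (Q). Conversely, suppose \eqref{eq:codim} holds and $A\ne0$ vanishes on $q(Y)$. Then $Y\ne V$, because $q(V)$ spans $L$, and $\dim A\le\dim L/\langle q(Y)\rangle<\operatorname{codim}_VY$.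
\end{proof}

\begin{example}
If $\dim L=1$, then (Q) says that $q$ vanishes on no subspace of codimension at most $1$. This fails for $C_4$ (take $Y=0$) and for $D_8$, where $q(i,j)=ij$ vanishes on a line. It holds for $Q_8$, where $q(i,j)=i^2+ij+j^2$ has no nonzero zero, and for the group of order $16$ in Section~\ref{sec:small}.
\end{example}

\section{The Frattini subgroup of a $d$-maximal $2$-group}\label{sec:nec}

We prove that (a) implies (b), and then determine the lower central series. The hypothesis of $d$-maximality can be used only by exhibiting a subgroup with many generators. For $F\le H<G$, dividing $|H:\Phi(H)|<|G:F|$ by $|H:F|$ shows that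
\begin{equation}\label{eq:index}
d(H)<d(G)\iff|F:\Phi(H)|<|G:H| .
\end{equation}
So we look for a subgroup $H$ whose index is small compared with $|F|$ and whose squares generate very little. If $G$ acts nontrivially on $F/F^2$, the stabilizer of a linear functional has both properties.

\begin{lemma}\label{lem:central}
If $G$ is a $d$-maximal $2$-group and $F=\Phi(G)$, then $[F,G]\le F^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quot} we may pass to $G/F^2$ and assume that $F$ is elementary abelian; we must show $F\le Z(G)$. The group $G$ acts on $F^*=\mathrm{Hom}(F,\mathbb F_2)$ by $f^g(a)=f(gag^{-1})$, and an element that fixes every $f\in F^*$ centralizes $F$. Suppose $F\not\le Z(G)$. Then some $f\in F^*$ is not $G$-invariant. Its stabilizer $H$ contains the abelian group $F$ and has index $2^m>1$. As $H\ge F\ge G'$, it is normal in $G$, so it is the stabilizer of every point in the orbit of $f$, and it acts trivially on the span $\mathcal M\le F^*$ of that orbit. The common kernel $\mathcal M^\perp\le F$ of the elements of $\mathcal M$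 is normal in $G$. We pass to $G/\mathcal M^\perp$, which is $d$-maximal by Lemma~\ref{lem:quot}. Now $F^*=\mathcal M$, and $H$ centralizes $F$.

\emph{$F$ is large.} The space $\mathcal M$ contains $0$ and the $2^m$ nonzero points of the orbit. Its order is a power of $2$, so $|F|=|\mathcal M|\ge2^{m+1}$.

\emph{$\Phi(H)$ is small.} For $h\in H$ and $g\in G$ put $a=[h,g]\in F$. Then $h$ commutes with $a$, and $(h^2)^g=(ha)^2=h^2a^2=h^2$. So $\Phi(H)=H^2\le F\cap Z(G)$. If $a\in F\cap Z(G)$ and $f(a)=0$, then $f^g(a)=f(a)=0$ for all $g$, so all of $F^*$ vanishes at $a$, and $a=1$. Thus $f$ is injective on $F\cap Z(G)$, and $|\Phi(H)|\le2$.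

Together, $|F:\Phi(H)|\ge2^m=|G:H|$, contradicting \eqref{eq:index}.
\end{proof}

The conclusion $[F,G]\le F^2$ is one power of $2$ short of $F'\le F^4$. The missing power comes from the fact that $F$ is generated by squares, and $d$-maximality plays no further part. We first reach the larger subgroup $(F^2)^2$ and then descend to $F^4$.

\begin{lemma}\label{lem:FF}
Let $G$ be a $2$-group, $F=\Phi(G)$, and suppose $[F,G]\le F^2$. Then $F'\le(F^2)^2$.
\end{lemma}

\begin{proof}
Let $N=F^2$. Passing to $G/N^2$, we may assume that $N$ is elementary abelian, and we must show $F'=1$. For $a\in F$ and $g\in G$ we have $[a,g]\in N$, so \eqref{eq:sq} gives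
\begin{equation}\label{eq:agg}
[a,g^2]=[a,g]^2[a,g,g]=[a,g,g]\in[N,G].
\end{equation}
As $F$ is generated by the squares $g^2$, the group $F/[N,G]$ is abelian. It remains to show that $[N,G]=1$.

Squaring is an endomorphism of the abelian group $F/[N,G]$, so $N=F^2$ is generated by $[N,G]$ and the elements $g^4$, $g\in G$. We compute the action of $h\in G$ on $g^4$. Let $c=[g,h]\in F$. Then $g^h=gc$ and $(gc)^2=g^2n$ with $n=c^gc=c^2[c,g]^c\in N$. Since $N$ is elementary abelian,
\[
(g^4)^h=(g^2n)^2=g^4\,n^{g^2}n=g^4\,n[n,g^2]n=g^4[n,g^2]=g^4[n,g,g],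
\]
the last step by \eqref{eq:agg}. So $[g^4,h]\in[N,G,G]$. The map $n\mapsto[n,h]=n^{-1}n^h$ is an endomorphism of the abelian group $N$, and it sends all the generators of $N$ listed above into $[N,G,G]$. Hence $[N,G]\le[N,G,G]$, and $[N,G]=1$ by nilpotency.
\end{proof}

\begin{lemma}\label{lem:pow}
A $2$-group $P$ with $P'\le(P^2)^2$ is powerful.
\end{lemma}

\begin{proof}
The hypothesis passes to quotients. Passing to $P/P^4$, we may assume $x^4=1$ for all $x\in P$, and we must show that $D=P'$ is trivial. Suppose $D\ne1$. Then $[D,P]<D$, and $D^2[D,P]/[D,P]=\Phi(D/[D,P])$ is a proper subgroup of $D/[D,P]$. After factoring out $D^2[D,P]$, the subgroup $D=P'\neq1$ is central and elementary abelian. Now $[x^2,y]=[x,y]^2=1$ by \eqref{eq:sq}, so $P^2$ is central. It is generated by the elements $x^2$, which have order at most $2$, so it is elementary abelian. Then $D\le(P^2)^2=1$, a contradiction.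
\end{proof}

\begin{proposition}\label{prop:lcs}
Let $G\ne1$ be a $d$-maximal $2$-group and $F=\Phi(G)$. Then $F$ is powerful, $F=G'$, $\gamma_{i+2}(G)=F^{2^i}$ for all $i\ge0$, and $\mathrm{cl}(G)=1+\log_2\exp(F)$.
\end{proposition}

\begin{proof}
Lemmas~\ref{lem:central}, \ref{lem:FF} and~\ref{lem:pow} show that $F$ is powerful. By Lemma~\ref{lem:quot}, $G/G'$ is an abelian $d$-maximal group, hence elementary abelian (Section~\ref{sec:intro}). So $F\le G'$, and $F=G'$.

Put $P_i=F^{2^i}$, a normal subgroup of $G$. By (P2), $P_i^2=P_{i+1}$ and $P_i^4=P_{i+2}$. By (P1) and induction, $P_i$ is powerfully embedded in $F$, that is, $[P_i,F]\le P_{i+2}$.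

\emph{Claim: $[P_i,G]\le P_{i+1}$ for all $i\ge0$.} The case $i=0$ is Lemma~\ref{lem:central}. Let $i\ge1$, $x\in P_{i-1}$, $g\in G$. By induction $c=[x,g]\in P_i$, and \eqref{eq:sq} gives $[x^2,g]=c^2[c,x]^c$ with $c^2\in P_{i+1}$ and $[c,x]\in[P_i,F]\le P_{i+2}$. So modulo $P_{i+1}$ the element $g$ centralizes the generators $x^2$ of $P_i$.

We prove $\gamma_{i+2}(G)=P_i$ by induction; write $\gamma_j=\gamma_j(G)$. The case $i=0$ is $G'=F$. Assume the statement for all indices up to $i$. The claim gives $\gamma_{i+3}=[P_i,G]\le P_{i+1}$. For the reverse inclusion we show that $\gamma_{i+2}/\gamma_{i+3}$ is elementary abelian; then $P_{i+1}=\gamma_{i+2}^2\le\gamma_{i+3}$. This section is central in $G/\gamma_{i+3}$ and is generated by the commutators $[u,g]$ with $u\in\gamma_{i+1}$, $g\in G$, and $[u,g]^2\equiv[u^2,g]$ modulo $\gamma_{i+3}$ by \eqref{eq:sq}. Now $u^2\in\gamma_{i+2}$: if $i=0$, then $u^2\in F=\gamma_2$, and if $i\ge1$, then $u\in P_{i-1}$ and $u^2\in P_i=\gamma_{i+2}$. Hence $[u^2,g]\in\gamma_{i+3}$, and the generators have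 order at most $2$.

Finally, $\gamma_{i+2}=1$ if and only if $F^{2^i}=1$, that is, $\exp(F)$ divides $2^i$. As $G\neq1$, its class is $i+1$ for the least such $i\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Lemmas~\ref{lem:quot} and~\ref{lem:central} and Proposition~\ref{prop:lcs} give (a)$\Rightarrow$(b) and the final statement. Proposition~\ref{prop:ba} gives (b)$\Rightarrow$(a), and Proposition~\ref{prop:bc} gives (b)$\Leftrightarrow$(c).
\end{proof}

\begin{remark}
The first two conditions in (b) follow from the third: Lemma~\ref{lem:central} applied to $G/F^2$ gives $[F,G]\le F^2$, and then Lemmas~\ref{lem:FF} and~\ref{lem:pow} make $F$ powerful. They are listed because they are what the proof of Proposition~\ref{prop:ba} uses.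
\end{remark}

\section{The construction}\label{sec:constr}

Fix $w\ge1$. Let $X=\mathbb F_2^w$ and $W=X^*$. The points $\chi\in X$ are the characters of $W$, and they index the cyclic factors of Section~\ref{sec:small}.

\subsection{A quadratic map with property (Q)}

Let $U=\mathbb F_2^X$ be the ring of all functions $X\to\mathbb F_2$ with pointwise operations. It contains $W$, the constant function $\mathbf 1$, and the indicator functions $\delta_\chi$ of points. The form $\langle\alpha,a\rangle=\sum_\chi\alpha(\chi)a(\chi)$ on $U$ is nondegenerate and satisfies $\langle\alpha,\ell a\rangle=\langle\ell\alpha,a\rangle$. The squaring maps of both groups in Section~\ref{sec:small} are the cases $w=1,2$ of the following map.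

\begin{lemma}\label{lem:q}
Let $V=W\oplus U$ and $L=U/\langle\mathbf 1\rangle$. The map $q\colon V\to L$, $q(\ell,a)=(\mathbf 1+\ell)a+\langle\mathbf 1\rangle$, satisfies \textup{(Q)}.
\end{lemma}

\begin{proof}
The form identifies $L^*$ with $\mathbf 1^\perp=\{\alpha\in U:\sum_\chi\alpha(\chi)=0\}$. Suppose that $0\ne A\le L^*$ vanishes on $q(Y)$ and $\operatorname{codim}_VY\le\dim A$. We show that $A$ is an ideal of $U$, and that $L^*$ contains no nonzero ideal.

On $U$ the map $q$ is linear, so there the $\dim A$ equations already cost $\dim A$ dimensions. Precisely, let $B=Y\cap U$. For $a\in B$ and $\alpha\in A$ we have $\langle\alpha,a\rangle=\alpha(q(0,a))=0$, so $B\le A^\perp$, where $A^\perp\le U$ has codimension $\dim A$. Since $(Y+U)/Y\cong U/B$,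
\[
\dim A\le\operatorname{codim}_UB\le\operatorname{codim}_UB+\operatorname{codim}_V(Y+U)=\operatorname{codim}_VY\le\dim A .
\]
So $B=A^\perp$ and $Y+U=V$. Given $\ell\in W$, there is therefore $a'\in U$ with $(\ell,a')\in Y$. For $a\in B$ the vectors $(0,a)$, $(\ell,a')$, $(\ell,a+a')$ lie in $Y$, and the sum of their images under $q$ is represented by
\[
a+(\mathbf 1+\ell)a'+(\mathbf 1+\ell)(a+a')=\ell a .
\]
Hence $\langle\ell\alpha,a\rangle=\langle\alpha,\ell a\rangle=0$ for all $\alpha\in A$ and $a\in A^\perp$, that is, $\ell\alpha\in(A^\perp)^\perp=A$. So $A$ is closed under multiplication by $W$. If $\ell_1,\dots,\ell_w$ is a basis of $W$, then $\delta_\chi=\prod_{i}\bigl(\ell_i+(\ell_i(\chi)+1)\mathbf 1\bigr)$, so $A$ is closed under multiplication by each $\delta_\chi$. Choose $0\neq\alpha\in A$ and $\chi$ with $\alpha(\chi)=1$. Then $\delta_\chi=\delta_\chi\alpha\in A\le L^*$. But the values of $\delta_\chi$ sum to $1$, a contradiction.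
\end{proof}

The quotient by $\langle\mathbf 1\rangle$ is used only in the last line, and it is needed: with target $U$ in place of $L$, the pair $A=\langle\delta_\chi\rangle$, $Y=W\oplus\{a:a(\chi)=0\}$ violates (Q). For $w=1$, $\chi=0$ this is the subgroup $C_2\times D_8$ of $C_4\times D_8$.

\subsection{A twisted group ring and an ideal}

We need a nonabelian group with one direction $e_\chi$ for each $\chi\in X$, on which $\ell\in W$ acts by the sign $(-1)^{\ell(\chi)}$. For these sign changes to be automorphisms of a ring, the product of $e_\chi$ and $e_\psi$ should be a multiple of $e_{\chi+\psi}$. The group ring $\mathbb Z[X]$ has this property but is commutative, so we twist it by signs. Let $b$ be any bilinear form on $X$, put $\omega(\chi,\psi)=b(\chi,\psi)+b(\psi,\chi)$, and define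
\[
\mathcal A=\bigoplus_{\chi\in X}\mathbb Ze_\chi,\qquad e_\chi e_\psi=(-1)^{b(\chi,\psi)}e_{\chi+\psi}.
\]
Both $(e_\chi e_\psi)e_\rho$ and $e_\chi(e_\psi e_\rho)$ equal $e_{\chi+\psi+\rho}$ with sign exponent $b(\chi,\psi)+b(\chi,\rho)+b(\psi,\rho)$, so $\mathcal A$ is an associative ring with $1=e_0$. We have
\begin{equation}\label{eq:comm}
e_\chi e_\psi-e_\psi e_\chi=\begin{cases}0&\text{if }\omega(\chi,\psi)=0,\\ \pm2e_{\chi+\psi}&\text{if }\omega(\chi,\psi)=1,\end{cases}
\end{equation}
so $aa'-a'a\in2\mathcal A$ for all $a,a'\in\mathcal A$. For $\ell\in W$ the additive map $\sigma_\ell(e_\chi)=(-1)^{\ell(\chi)}e_\chi$ is a ring automorphism, because $\ell$ is linear, and $\sigma_\ell\sigma_{\ell'}=\sigma_{\ell+\ell'}$. Also $\sigma_\ell(a)-a\in2\mathcal A$. Reducing coefficients modulo $2$ identifies the additive group $\mathcal A/2\mathcal A$ with $U$; we write $\bar a\in U$ for the image of $a$.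

To obtain $L=U/\langle\mathbf 1\rangle$ we must kill a lift of $\mathbf 1$, and with it its $W$-orbit. Put
\[
f_\ell=\sigma_\ell\Bigl(\sum_\chi e_\chi\Bigr)=\sum_\chi(-1)^{\ell(\chi)}e_\chi,\qquad\Lambda=\sum_{\ell\in W}\mathbb Zf_\ell .
\]
The next lemma shows that the twist costs nothing, since $\Lambda$ is already an ideal, and it measures how deep $\mathcal A/\Lambda$ is.

\begin{lemma}\label{lem:Lambda}
\begin{itemize}
\item[(i)] $\Lambda$ is a two-sided ideal of $\mathcal A$, stable under all $\sigma_\ell$.
\item[(ii)] The image of $\Lambda$ in $\mathcal A/2\mathcal A=U$ is $\langle\mathbf 1\rangle$.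
\item[(iii)] $2^w\mathcal A\subseteq\Lambda$.
\item[(iv)] $2^j(e_\chi+2a)\notin\Lambda$ for $0\le j<w$, $\chi\in X$, $a\in\mathcal A$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Substituting $\rho=\chi+\psi$,
\[
e_\psi f_\ell=\sum_\chi(-1)^{\ell(\chi)+b(\psi,\chi)}e_{\chi+\psi}=(-1)^{\ell(\psi)+b(\psi,\psi)}\sum_\rho(-1)^{\ell(\rho)+b(\psi,\rho)}e_\rho=\pm f_{\ell+b(\psi,\cdot)} .
\]
The same substitution, with $b(\chi,\psi)$ in place of $b(\psi,\chi)$, gives $f_\ell e_\psi=\pm f_{\ell+b(\cdot,\psi)}$. Finally $\sigma_{\ell'}(f_\ell)=f_{\ell+\ell'}$.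

(ii) All coefficients of $f_\ell$ are odd.

(iii) The sum $\sum_{\ell\in W}(-1)^{\ell(\rho)}$ is $2^w$ for $\rho=0$ and $0$ otherwise. Hence $\sum_\ell(-1)^{\ell(\chi)}f_\ell=\sum_\psi\sum_\ell(-1)^{\ell(\chi+\psi)}e_\psi=2^we_\chi$.

(iv) The coefficient sum of $f_\ell$ is $2^w$ for $\ell=0$ and $0$ otherwise, so every element of $\Lambda$ has coefficient sum divisible by $2^w$. The coefficient sum of $2^j(e_\chi+2a)$ is $2^j$ times an odd number.
\end{proof}

\subsection{The groups $G_{w,b}$}

The multiplicative analogue of $2^i\mathcal A$ is $1+2^i\mathcal A$. Squaring $1+2^ia$ gives $1+2^{i+1}a+2^{2i}a^2$, which imitates doubling when $2i\ge i+2$. So we start at level $i=2$. The Frattini subgroup will be at level $3$, and the relations $\Lambda$ are imposed there. Let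
\[
R=\mathcal A/8\Lambda,\qquad\Gamma_i=1+2^iR\quad(i\ge2).
\]
By Lemma~\ref{lem:Lambda}, $R$ is a finite ring with $2^{w+3}R=0$, and $W$ acts on it through the $\sigma_\ell$. We write $1+2^ia$ with $a\in\mathcal A$ for its image in $R$. Elements of $2R$ are nilpotent, so $\Gamma_i$ consists of units; it is the kernel of $R^\times\to(R/2^iR)^\times$, hence a normal subgroup of $R^\times$. It is $W$-invariant, and its order $|2^iR|$ is a power of $2$. Define
\[
G_{w,b}=\Gamma_2\rtimes W,\qquad u^\ell=\sigma_\ell(u).
\]
For $w=1$, $b=0$ this is the group of order $16$ of Section~\ref{sec:small}, with $x=1+4e_0$ and $y=1+4e_1$: here $16R=0$ and $8e_0=8e_1$, so $x^2=y^2=1+8e_0$ and $\sigma_\ell(y)=1-4e_1=y^{-1}$ for $\ell\ne0$.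

\begin{lemma}\label{lem:Gamma}
Let $i,j\ge2$ and $k\ge0$.
\begin{itemize}
\item[(i)] The map $1+r\mapsto r$ induces an isomorphism $\Gamma_i/\Gamma_{i+1}\to2^iR/2^{i+1}R$.
\item[(ii)] $\Gamma_{3+k}=1$ if and only if $k\ge w$.
\item[(iii)] $[\Gamma_i,\Gamma_j]\le\Gamma_{i+j+1}$ and $[\Gamma_i,W]\le\Gamma_{i+1}$.
\item[(iv)] $\Gamma_i^{2^k}=\Gamma_{i+k}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $r,r'\in2^iR$ we have $(1+r)(1+r')=1+r+r'+rr'$ with $rr'\in2^{i+1}R$.

(ii) $\Gamma_{3+k}=1$ means $2^k\mathcal A\subseteq\Lambda$; apply Lemma~\ref{lem:Lambda}(iii) and (iv).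

(iii) Let $u=1+2^ia$, $v=1+2^ja'$. Then
\begin{equation}\label{eq:uv}
[u,v]=1+u^{-1}v^{-1}(uv-vu)=1+2^{i+j}u^{-1}v^{-1}(aa'-a'a),
\end{equation}
and $aa'-a'a\in2\mathcal A$. Also $[u,\ell]=u^{-1}\sigma_\ell(u)=1+2^iu^{-1}(\sigma_\ell(a)-a)$ with $\sigma_\ell(a)-a\in2\mathcal A$.

(iv) For $l\ge2$ we have $(1+2^la)^2=1+2^{l+1}(a+2^{l-1}a^2)$, so by induction $(1+2^la)^{2^k}=1+2^{l+k}(a+2a_k)$ for some $a_k\in\mathcal A$. This gives $\Gamma_i^{2^k}\le\Gamma_{i+k}$. By (i) it also shows that $1+2^{l+k}a$ and $(1+2^la)^{2^k}$ agree modulo $\Gamma_{l+k+1}$, so $\Gamma_{l+k}\le\Gamma_i^{2^k}\Gamma_{l+k+1}$ for all $l\ge i$. Since $\Gamma_l=1$ for large $l$, iterating gives $\Gamma_{i+k}\le\Gamma_i^{2^k}$.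
\end{proof}

\begin{proposition}\label{prop:G}
For every $w\ge1$ and every bilinear form $b$ on $X$, the group $G=G_{w,b}$ is $d$-maximal, with $\Phi(G)=G'=\Gamma_3$, $d(G)=2^w+w$ and $\mathrm{cl}(G)=w+1$.
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:Gamma} throughout. Since $8\Lambda\subseteq8\mathcal A$, we have $\Gamma_2/\Gamma_3\cong4\mathcal A/8\mathcal A\cong U$ through $1+4a\mapsto\bar a$, and $W$ centralizes $\Gamma_2/\Gamma_3$. So $G/\Gamma_3=W\oplus U$ is elementary abelian of rank $w+2^w$, and $\Phi(G)\le\Gamma_3$. As $\Gamma_3=\Gamma_2^2\le\Phi(G)$, we get $F=\Phi(G)=\Gamma_3$. Next, $F^2=\Gamma_4$ and $F^4=\Gamma_5$. The group $F$ is powerful since $F'\le\Gamma_7\le\Gamma_5$, and $[F,G]\le F^2$ since both $\Gamma_2$ and $W$ centralize $\Gamma_3/\Gamma_4$. By Lemma~\ref{lem:Lambda}(ii),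
\[
F/F^2\cong8\mathcal A/(16\mathcal A+8\Lambda)\cong\mathcal A/(2\mathcal A+\Lambda)=U/\langle\mathbf 1\rangle\quad\text{through}\quad1+8a\mapsto\bar a+\langle\mathbf 1\rangle .
\]
For $u=1+4a$, $a=\sum_\chi a_\chi e_\chi$, and $\ell\in W$, which has order at most $2$,
\[
(u\ell)^2=u\,\sigma_\ell(u)=1+4\bigl(a+\sigma_\ell(a)\bigr)+16\,a\sigma_\ell(a),\qquad a+\sigma_\ell(a)=2\sum_{\ell(\chi)=0}a_\chi e_\chi .
\]
Hence $q(\ell,\bar a)=(\mathbf 1+\ell)\bar a+\langle\mathbf 1\rangle$, the map of Lemma~\ref{lem:q}. By Theorem~\ref{thm:B}, $G$ is $d$-maximal, $G'=F$, and $\gamma_{k+2}(G)=F^{2^k}=\Gamma_{3+k}$. This group is trivial if and only if $k\ge w$, so $\mathrm{cl}(G)=w+1$.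
\end{proof}

\subsection{The derived length}

The form $b$ has played no role so far, because $[\Gamma_2,\Gamma_2]\le\Gamma_5$ is invisible in $G/F^2=G/\Gamma_4$. For $b=0$ the group $\Gamma_2$ is abelian and $G_{w,0}$ is metabelian. We now take $b$ such that $\omega$ is nondegenerate. This is possible for even $w$: on $X=\mathbb F_2^{w/2}\oplus\mathbb F_2^{w/2}$ put $b((c_1,c_2),(c_1',c_2'))=c_2\cdot c_1'$, so that $\omega$ is the nondegenerate form $c_2\cdot c_1'+c_2'\cdot c_1$. Lemma~\ref{lem:Gamma}(iii) says that passing to the derived subgroup takes level $j$ to level at least $2j+1$. We show that level $2j+1$ is attained at every step. A single surviving element would not support an induction, so we keep track of one element for each direction $\chi\neq0$. The direction $0$ is left out because, by \eqref{eq:comm}, the commutator of $e_\psi$ and $e_{\psi'}$ vanishes when $\psi+\psi'=0$.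

\begin{proposition}\label{prop:dl}
Let $w\ge2$ be even and $\omega$ nondegenerate. Then $G=G_{w,b}$ has derived length $\lceil\log_2(w+4)\rceil-1$.
\end{proposition}

\begin{proof}
Let $F=\Gamma_3=G'$ and $j_k=2^{k+2}-1$, so that $j_0=3$ and $j_{k+1}=2j_k+1$. By Lemma~\ref{lem:Gamma}(iii) and induction, $F^{(k)}\le\Gamma_{j_k}$, and this group is trivial if $j_k-3\ge w$.

\emph{Claim: for every $k\ge0$ and $0\ne\chi\in X$, the group $F^{(k)}$ contains an element $1+2^{j_k}(e_\chi+2a)$ with $a\in\mathcal A$.} For $k=0$ take $1+8e_\chi$. Assume the claim for $k$, put $j=j_k$, and let $\chi\ne0$. By nondegeneracy there is $\psi$ with $\omega(\psi,\chi)=1$. Put $\psi'=\chi+\psi$. Since $\omega(\psi,\psi)=0$, we have $\omega(\psi,\psi')=1$, so $\psi,\psi'\ne0$. Take $u=1+2^jr$ and $v=1+2^jr'$ in $F^{(k)}$ with $r=e_\psi+2a$ and $r'=e_{\psi'}+2a'$. Then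
\[
rr'-r'r=(e_\psi e_{\psi'}-e_{\psi'}e_\psi)+2(e_\psi a'-a'e_\psi)+2(ae_{\psi'}-e_{\psi'}a)+4(aa'-a'a).
\]
By \eqref{eq:comm} the first term is $\pm2e_\chi$ and the others lie in $4\mathcal A$. As $-2e_\chi=2e_\chi-4e_\chi$, we get $rr'-r'r=2(e_\chi+2a_1)$ with $a_1\in\mathcal A$. Write $u^{-1}v^{-1}=1+2a_2$. By \eqref{eq:uv},
\[
[u,v]=1+2^{2j+1}(1+2a_2)(e_\chi+2a_1)=1+2^{j_{k+1}}(e_\chi+2a''),\qquad a''=a_1+a_2(e_\chi+2a_1),
\]
and $[u,v]\in F^{(k+1)}$. This proves the claim.

If $j_k-3<w$, then $2^{j_k-3}(e_\chi+2a)\notin\Lambda$ by Lemma~\ref{lem:Lambda}(iv), so $2^{j_k}(e_\chi+2a)\notin8\Lambda$, the element in the claim is not $1$, and $F^{(k)}\ne1$. Thus $G^{(k+1)}=F^{(k)}$ is trivial if and only if $j_k-3\ge w$, that is, $2^{k+2}\ge w+4$. The least such $k$ is $\lceil\log_2(w+4)\rceil-2$, and the derived length is $k+1$.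
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $C_2$ is $d$-maximal of derived length $1$ and class $1$, which settles $m=1$ and $c=1$. For $m\ge2$ let $w=2^m-2$, which is even and at least $2$, and choose $b$ with $\omega$ nondegenerate. By Proposition~\ref{prop:G}, $G_{w,b}$ is $d$-maximal of class $w+1=2^m-1$. Since $2^m<w+4=2^m+2\le2^{m+1}$, Proposition~\ref{prop:dl} gives derived length $(m+1)-1=m$. For $c\ge2$ the group $G_{c-1,b}$, with any $b$, is $d$-maximal of class $c$ by Proposition~\ref{prop:G}.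
\end{proof}

\begin{thebibliography}{9}

\bibitem{AZG}
Messab Aiech, Hanifa Zekraoui, Yassine Guerboussa,
\emph{A note on $d$-maximal $p$-groups I},
arXiv:2204.05497 (2022).

\bibitem{DDMS}
Dixon, du Sautoy, Mann, Segal,
\emph{Analytic pro-$p$ groups}.

\bibitem{LM}
Lubotzky, Mann,
\emph{Powerful $p$-groups I},
J. Algebra 105 (1987).

\end{thebibliography}
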